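# Bubbles and the continuity of Darboux injections of closed manifolds

## 1. Compact sets that carry a class irreducibly

These notes turn on one kind of compact space: a space with a cohomology class that survives on the whole space but dies on every proper closed part. First the cohomology has to be fixed.

Let $F$ be a field, and let $H^k$ denote Čech cohomology (which is the same as Alexander–Spanier cohomology) with coefficients in $F$. Up to and including Section 7 the choice $F=\mathbb F_2$ suffices. Here $H^0(M)$ is the space of locally constant functions $M\to F$, and $H^k(\emptyset)=0$. For nonempty $M$ the reduced group $\tilde H^0(M)$ is $H^0(M)$ modulo the constants, and $\tilde H^k=H^k$ for $k\ge 1$. For a closed subset $A\subset K$ and $\alpha\in H^k(K)$ we write $\alpha|_A$ for the restriction. The theory is homotopy invariant and agrees with singular cohomology on manifolds and finite CW complexes. Write $S^0$ for a two-point space. The following facts for compact metrizable spaces are in E. Spanier, *Algebraic Topology*, Ch. 6.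

**(C1)** If $K=A\sqcup B$ with $A,B$ closed, then $H^k(K)=H^k(A)\oplus H^k(B)$ via restrictions. Also $H^k(\mathrm{pt})=0$ for $k\ge 1$. If $\tilde H^0(M)\ne0$, then $M$ carries a nonconstant function, so $M$ has at least two points.

**(C2) (Mayer–Vietoris)** If $K=K_1\cup K_2$ with $K_i$ closed and $M=K_1\cap K_2\neq\emptyset$, then
$$\tilde H^{k-1}(K_1)\oplus\tilde H^{k-1}(K_2)\to\tilde H^{k-1}(M)\to\tilde H^k(K)\to\tilde H^k(K_1)\oplus\tilde H^k(K_2)$$
is exact; the last map is given by the two restrictions.

**(C3) (continuity)** If $(K_i)$ is a chain of closed subsets of $K$, then $H^k(\bigcap K_i)$ is the direct limit of the groups $H^k(K_i)$. In particular, if $\alpha|_{\bigcap K_i}=0$, then $\alpha|_{K_i}=0$ for some $i$.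

Continuity is the reason for using Čech cohomology: we shall have to work with compact sets about which nothing else is known.

**Definition.** Let $n\ge1$. An *$n$-bubble* is a compact metrizable space $K$ for which there is a class $\alpha\in H^n(K)$ with $\alpha\neq0$ and $\alpha|_A=0$ for every closed $A\subsetneq K$. Such an $\alpha$ is called a *bubble class*.

An $n$-bubble is connected: if $K=A\sqcup B$ with $A,B$ closed and nonempty, both are proper, so $\alpha$ restricts to $0$ on both, and $\alpha=0$ by (C1). It has at least two points, because $H^n(\emptyset)=0$ and $H^n(\mathrm{pt})=0$.

**Example 1 (the sphere).** $S^n$ is an $n$-bubble for $n\ge1$ and any $F$. Indeed $H^n(S^n)=F$. A proper closed set $A$ misses a small open round ball, so $A$ lies in a closed ball $D$ with $H^n(D)=0$, and the restriction of any class to $A$ factors through $H^n(D)$.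

**Example 2 (the torus).** $T^3=S^1\times S^1\times S^1$ is a $3$-bubble for any $F$. By Künneth, $H^3(T^3)=F$. Let $A$ be closed and miss $p$. After a translation, view $T^3$ as a cube with opposite faces glued and $p$ as its center. Then $A$ lies in the complement of a small open cube around $p$. This complement retracts radially, by deformation, onto the image of the boundary of the cube, a $2$-dimensional complex, so its $H^3$ vanishes. Hence every class in $H^3(T^3)$ restricts to $0$ on $A$.

**Example 3 (a non-example).** The figure eight $A\cup B$, two circles with one common point, is not a $1$-bubble. By (C2) the map $H^1(A\cup B)\to H^1(A)\oplus H^1(B)$ is injective, since $\tilde H^0(\mathrm{pt})=0$. So a class that dies on the proper closed sets $A$ and $B$ is $0$.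

**Example 4 (a bubble that is not a manifold).** For $0<a\le1$ let
$$S_a=\{(t,\sin(1/t)):0<t\le a\}\cup\{0\}\times[-1,1].$$
Let $J$ be the polygonal arc through $(1,\sin1),(2,\sin1),(2,-2),(0,-2),(0,-1)$, and let $K=S_1\cup J$, the Warsaw circle. The arc $J$ meets $S_1$ only in its two endpoints.

First, $H^1(S_a)=0$. For $0<\varepsilon<a$ the set $R_\varepsilon=([0,\varepsilon]\times[-1,1])\cup S_a$ is a rectangle with an arc attached at one point, hence contractible. The $R_\varepsilon$ form a chain with intersection $S_a$, and (C3) gives $H^1(S_a)=\varinjlim H^1(R_\varepsilon)=0$. Since $S_1$ and $J$ are connected with vanishing $H^1$, (C2) gives $H^1(K)\cong\tilde H^0(S_1\cap J)=\tilde H^0(\text{two points})=F$.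

Now let $A\subsetneq K$ be closed. The complement of the bar $\{0\}\times[-1,1]$ is dense in $K$, so $A$ misses an open subarc $I$ that lies either in the sine curve or in the interior of $J$. In the first case $I=\{(t,\sin(1/t)):a<t<b\}$ with $0<a<b<1$, and $K\setminus I$ is the union of $S_a$ and the arc $J\cup\{(t,\sin(1/t)):b\le t\le1\}$, which meet only in $(0,-1)$. In the second case $K\setminus I$ is $S_1$ with two disjoint arcs attached, each at one point. Attaching along one point a set with $H^1=0$ to a set with $H^1=0$ gives $H^1=0$ by (C2). So $H^1(K\setminus I)=0$ in both cases, and every class in $H^1(K)$ dies on $A$. Thus $K$ is a $1$-bubble. It is not locally connected at the points of the bar, so it is not a manifold.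

The bubbles needed for the main theorem are manifolds. A metrizable space $X$ is an *$n$-manifold* if every point has an open neighborhood homeomorphic to an open subset of $\mathbb R^n_+=\{x\in\mathbb R^n:x_1\ge0\}$, so boundary is allowed. It is a *closed* $n$-manifold if it is compact and every point has an open neighborhood homeomorphic to $\mathbb R^n$.

**(C4)** *A closed connected $n$-manifold $X$, $n\ge1$, is an $n$-bubble for $F=\mathbb F_2$.*

*Proof.* We have $H^n(X;\mathbb F_2)=\mathbb F_2\ne0$. We show that $H^n(A)=0$ for every closed $A\subsetneq X$. This is clear for $A=\emptyset$. Let $A\neq\emptyset$ and choose $p\in X\setminus A$. By tautness (Spanier, Sec. 6.6) and the agreement of Alexander–Spanier and singular cohomology on manifolds (Spanier, Sec. 6.9), $H^n(A)$ is the direct limit of the singular groups $H^n(W;\mathbb F_2)$ over open $W\supset A$; we may restrict to $W\subset X\setminus\{p\}$, since these are cofinal.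

Take such a $W$. Its components are open in $X$, because $X$ is locally connected. No component is compact: a compact one would be clopen in the connected space $X$, hence equal to $X\ni p$. So each component is a noncompact connected $n$-manifold, and its $H_n(\,\cdot\,;\mathbb F_2)$ vanishes (Hatcher, *Algebraic Topology*, Prop. 3.29). Summing over components, $H_n(W;\mathbb F_2)=0$, and $H^n(W;\mathbb F_2)=\mathrm{Hom}(H_n(W;\mathbb F_2),\mathbb F_2)=0$. The limit $H^n(A)$ is therefore $0$. $\square$

The field $\mathbb F_2$ is chosen so that nonorientable manifolds are included.

Bubbles are useful because they can be cut. If a set separates a bubble, it must contain a compact set with nonzero reduced cohomology in degree $n-1$. Such a compact set contains an $(n-1)$-bubble when $n\ge2$, which can be cut again. This descent through the dimensions will control maps that are not assumed continuous.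

## 2. Darboux maps and the statements to be proved

**Definition.** A map $f:X\to Y$ of topological spaces is *Darboux* if $f(C)$ is connected for every connected subspace $C\subset X$.

Every continuous map is Darboux. Restrictions of Darboux maps to subspaces are Darboux, and so are compositions of Darboux maps. A discontinuous example is $h:\mathbb R\to\mathbb R$, $h(x)=\sin(1/x)$ for $x\neq0$ and $h(0)=0$. If an interval $C$ misses $0$, then $h|_C$ is continuous. If $0\in C$, then each of the sets $h(C\cap(0,\infty))$ and $h(C\cap(-\infty,0))$ is empty or equal to $[-1,1]$, so $h(C)$ is $\{0\}$ or $[-1,1]$. Note that $h^{-1}(1/2)$ is not closed: it accumulates at $0$, but $h(0)=0$. So preimages of closed sets under Darboux maps need not be closed.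

The problem comes from Iryna Banakh and Taras Banakh, "The continuity of Darboux injections between manifolds", arXiv:1809.00401 (2018). Call a bijection of a space onto itself a *self-bijection*. **Is each Darboux self-bijection of the torus $T^3$ a homeomorphism?**

Two known results give context. A space is *semilocally-connected* if each point $x$ has a base of neighborhoods $O_x$ whose complements have only finitely many components; the torus $T^3$ is an example, since complements of small open cubes are connected. The theorem of Tanaka–Pervine–Levine says that a bijection $f$ between semilocally-connected Hausdorff spaces is a homeomorphism if and only if both $f$ and $f^{-1}$ are Darboux. It is also known that a Darboux injection $X\to Y$ between metrizable spaces is continuous if $Y$ is a $3$-manifold and $X$ is a rational homology $3$-sphere, that is, a closed $3$-manifold with $H_k(X;\mathbb Q)\cong H_k(S^3;\mathbb Q)$ for all $k\ge 0$ (for instance $S^3$ or $\mathbb{RP}^3$). The torus is not covered, because $H_1(T^3;\mathbb Q)\cong\mathbb Q^3\ne0$.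

**Theorem 1.** *Let $n\ge1$, let $X$ be a closed connected $n$-manifold, let $Y$ be an $n$-manifold (boundary allowed), and let $f:X\to Y$ be a Darboux injection. Then $f$ is continuous, $f(X)$ is a connected component of $Y$, and $f$ is a homeomorphism of $X$ onto $f(X)$.*

**Corollary.** *Every Darboux self-bijection of $T^3$ is a homeomorphism.* (Take $X=Y=T^3$ and $n=3$.)

So the answer to the question is yes. Beyond this, the notes prove that the domain need only be a bubble (Theorem 2, Section 8), that there are no Darboux injections into lower-dimensional manifolds (Corollary 3, Section 9), and that discontinuous ones exist in higher dimensions (Proposition 4, Section 10). Together, for a closed connected $n$-manifold $X$ with $n\ge1$ and $m$-manifolds $Y$ with $m\ge1$: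

- if $m<n$, there is no Darboux injection $X\to Y$;
- if $m=n$, the Darboux injections $X\to Y$ are exactly the homeomorphisms of $X$ onto components of $Y$;
- for every $m>n$ there are discontinuous Darboux injections of $X$ into suitable $m$-manifolds.

Compactness of the domain matters. The map $[0,1)\to S^1$, $t\mapsto e^{2\pi it}$, is a continuous bijection, hence a Darboux bijection between connected $1$-manifolds, but it is not a homeomorphism. Its inverse is not Darboux: it sends the connected set $S^1\setminus\{-1\}$ to $[0,\tfrac12)\cup(\tfrac12,1)$.

## 3. Darboux injections of the circle

Two facts about $S^1$ can be proved with no cohomology at all. The circle minus at most one point is connected, and the circle minus two points consists of two open arcs.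

*There is no Darboux injection $f:S^1\to\mathbb R$.* Pick two values $s<t$ of $f$ and $c$ with $s<c<t$. Then $f^{-1}(c)$ has at most one point, so $S^1\setminus f^{-1}(c)$ is connected. Its image misses $c$ but contains $s$ and $t$, so it is disconnected, a contradiction.

*Every Darboux injection $f:S^1\to S^1$ is continuous.* Let $y=f(x)$ and $x'\ne x$. Take a small open arc $B$ around $y$ with endpoints $a,b$ such that $f(x')$ lies in the complementary open arc $E$. The set $f^{-1}(\{a,b\})$ has at most two points. If it had at most one, its complement in $S^1$ would be connected, but the image of this complement lies in $B\sqcup E$ and meets both, which is impossible. So $f^{-1}(\{a,b\})$ consists of exactly two points, and its complement is two open arcs. Each arc has connected image, so it maps into $B$ or into $E$. Hence $f^{-1}(B)$ is a union of some of these open arcs; it is open and contains $x$. Since $B$ was an arbitrarily small neighborhood of $y$, $f$ is continuous at $x$.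

The pair $\{a,b\}$ is a sphere $S^0$ around $y$. The argument has two parts: the preimage of this sphere must fill it, since otherwise it cannot separate, and then the preimage is closed and continuity follows from the connectedness of pieces of its complement.

## 4. Small spheres around a value, and where induction over manifolds stops

For a self-bijection one might try the theorem of Tanaka–Pervine–Levine. That requires $f^{-1}$ to be Darboux. But suppose $C$ is connected and $f^{-1}(C)$ is disconnected: the Darboux property of $f$ says nothing here, as the image of a disconnected set may well be connected. The map $[0,1)\to S^1$ above shows this happening. So this route gives no start.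

It is more promising to imitate Section 3. Let $y=f(x)$, let $\Sigma$ be a small round $(n-1)$-sphere around $y$ in a chart, with inside $B$ and outside $E$, and let $f(x')\in E$. If $f^{-1}(\Sigma)$ is closed, we are done: the components of $X\setminus f^{-1}(\Sigma)$ are then open, since $X$ is locally connected, and each maps into $B$ or into $E$, so $f^{-1}(B)$ is open. The whole difficulty is to show that $f^{-1}(\Sigma)$ is closed, and the function $h$ of Section 2 shows that this cannot come from the Darboux property alone.

What we do know is that $X\setminus f^{-1}(\Sigma)$ is disconnected. We shall see in Section 5 that $f^{-1}(\Sigma)$ then contains a closed set $M$ that still separates $X$. If $f(M)=\Sigma$, injectivity forces $f^{-1}(\Sigma)=M$, which is closed. So consider $f|_M:M\to\Sigma\cong S^{n-1}$, a Darboux injection into a manifold of dimension one less, and try induction on $n$. In dimension $n=2$ this would need: if $f|_M$ misses a point of $\Sigma$, we have a Darboux injection of $M$ into $S^1\setminus\mathrm{pt}\cong\mathbb R$; if $M$ were a circle, Section 3 would give a contradiction.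

Here the induction stops. The theorem in dimension $n-1$ speaks about closed manifolds, while $M$ is only a compact separator. It can be as bad as the Warsaw circle $K$ of Example 4, which separates $S^2$: by Alexander duality the reduced $H_0$ of $S^2\setminus K$ is isomorphic to $H^1(K)=F$. The remedy is to run the induction on a property that separators do have, however irregular they are, namely $\tilde H^{n-1}(M)\ne0$. To cut $M$ once more, we need that something separating it carries cohomology one degree lower, and this is true on bubbles. A compact set with a nonzero class contains a bubble, by continuity (C3). The next two sections turn this into proofs.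

## 5. Cutting a bubble

**Lemma 1.** *Let $K$ be an $n$-bubble ($n\ge1$), let $f:K\to Y$ be a Darboux map, and let $\Sigma\subset Y$ be such that $f(K)\setminus\Sigma$ is disconnected. Then there is a nonempty closed set $M\subset f^{-1}(\Sigma)$ with $\tilde H^{n-1}(M)\neq0$.*

*Proof.*

**Step 1: pull the separation back to $K$.** This is the only place where the Darboux property enters. We have $f(K\setminus f^{-1}(\Sigma))=f(K)\setminus\Sigma$, which is disconnected. Since $f$ sends connected sets to connected sets, $K\setminus f^{-1}(\Sigma)$ is disconnected, although nothing else is known about this set. Write it as $P\sqcup Q$ with $P,Q$ nonempty and relatively clopen. Then $P\cap\overline Q=\emptyset=\overline P\cap Q$.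

**Step 2: enlarge $P$ and $Q$ to disjoint open sets of $K$.** The purpose is to replace $f^{-1}(\Sigma)$, which may not be closed, by a closed separator inside it. Let $d$ be a metric on $K$ and put
$$W_1=\{x:d(x,P)<d(x,Q)\},\qquad W_2=\{x:d(x,Q)<d(x,P)\}.$$
These sets are disjoint, and they are open because distance functions are continuous. If $x\in P$, then $d(x,P)=0$, while $d(x,Q)>0$ because $x\notin\overline Q$; so $P\subset W_1$. Likewise $Q\subset W_2$.

**Step 3: write $K$ as a union of two proper closed sets.** Put $K_1=K\setminus W_2$, $K_2=K\setminus W_1$ and
$$M=K_1\cap K_2=K\setminus(W_1\cup W_2)\subset K\setminus(P\cup Q)=f^{-1}(\Sigma).$$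
The sets $K_1,K_2,M$ are closed. $K_1$ misses the nonempty set $Q$ and $K_2$ misses $P$, so both are proper. Since $W_1\cap W_2=\emptyset$, $K_1\cup K_2=K$. Finally $M\ne\emptyset$; otherwise the connected space $K$ would be the union of the disjoint nonempty open sets $W_1,W_2$.

**Step 4: find the class on $M$.** Let $\alpha\in H^n(K)=\tilde H^n(K)$ be a bubble class. Then $\alpha|_{K_1}=0$ and $\alpha|_{K_2}=0$. By exactness in (C2), $\alpha$ is the image of an element of $\tilde H^{n-1}(M)$. Since $\alpha\ne0$, this element is nonzero, so $\tilde H^{n-1}(M)\ne0$. $\square$

Only one implication is used: what separates carries cohomology. The converse fails already in $T^3$: the $2$-torus $\{1\}\times T^2$ has $H^2\neq0$, but its complement is homeomorphic to $(0,1)\times T^2$, which is connected. We shall not need the converse. Note also that the homology of $K$ in other degrees plays no role.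

## 6. A Darboux injection into a sphere that starts from nonzero cohomology is onto

**Lemma 2.** *Let $k\ge0$, let $L$ be a nonempty compact metrizable space with $\tilde H^k(L)\neq0$, and let $f:L\to S^k$ be a Darboux injection. Then $f(L)=S^k$. Moreover, if $k\ge1$, then $L$ is a $k$-bubble.*

*Proof.* We use induction on $k$.

**Step 1: the base $k=0$.** By (C1), $L$ has at least two points. The injection $f$ into a two-point set is therefore onto.

**Step 2: for $k\ge1$, find a bubble inside $L$.** This makes Lemma 1 applicable. Let $0\neq\alpha\in H^k(L)$, and consider the family of all closed $K\subset L$ with $\alpha|_K\ne0$, ordered by inclusion. It contains $L$. If $(K_i)$ is a nonempty chain in this family, then $\alpha|_{\bigcap K_i}\neq0$, since otherwise (C3) would give $\alpha|_{K_i}=0$ for some $i$. So every such chain has a lower bound in the family, and by Zorn's lemma there is a minimal $K$. For every closed $A\subsetneq K$ minimality gives $(\alpha|_K)|_A=\alpha|_A=0$. Thus $K$ is a $k$-bubble with bubble class $\alpha|_K$. It has at least two points, so by injectivity $f(K)$ contains two points $p\neq q$.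

**Step 3: every other point of $S^k$ lies on a sphere that separates $p$ from $q$.** The purpose is to pass an arbitrary $z\in S^k\setminus\{p,q\}$ to a sphere of lower dimension. Identify $S^k$ with $\mathbb R^k\cup\{\infty\}$ so that $p=0$ and $q=\infty$, and put $C=\{v:|v|=|z|\}$. Then $C\cong S^{k-1}$ (two points if $k=1$), $z\in C$, and $p,q$ lie in different members of the partition of $S^k\setminus C$ into the open sets $\{|v|<|z|\}$ and $\{|v|>|z|\}\cup\{\infty\}$. Since $p,q\in f(K)$, the set $f(K)\setminus C$ is disconnected.

**Step 4: descend one dimension.** Now we show $z\in f(K)$. By Lemma 1, applied to $f|_K$ and $\Sigma=C$, there is a nonempty closed $M\subset K\cap f^{-1}(C)$ with $\tilde H^{k-1}(M)\ne0$. The map $f|_M:M\to C\cong S^{k-1}$ is a Darboux injection of a nonempty compact metrizable space. By the induction hypothesis $f(M)=C$, so $z\in f(K)$. As $z$ was arbitrary, $f(K)=S^k$.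

**Step 5: the bubble is all of $L$.** If some $l\in L\setminus K$ existed, $f(l)\in S^k=f(K)$ would contradict injectivity. So $K=L$; hence $f(L)=S^k$ and $L$ is a $k$-bubble. $\square$

For $k=1$ the descent reads: a compact set with $H^1\ne0$ contains a $1$-bubble $K$. If $z$ and the other point of $C$ were not both values of $f|_K$, then $M$ would have at most one point and could not satisfy $\tilde H^0(M)\neq0$. This is the counting of points of Section 3, now for compact sets without any regularity.

## 7. Proof of Theorem 1

Let $x\in X$ and $y=f(x)$. A closed connected $n$-manifold with $n\ge1$ has more than one point, so fix $x'\ne x$. By injectivity $f(x')\ne y$. Recall that $X$ is an $n$-bubble for $F=\mathbb F_2$, by (C4).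

**Step 1: set up spheres around a Euclidean value.** Suppose first that *(a)* $y$ has an open neighborhood $O$ with a homeomorphism $\varphi:O\to\mathbb R^n$, $\varphi(y)=0$. For $r>0$ let
$$B_r=\varphi^{-1}(\{|v|<r\}),\qquad \Sigma_r=\varphi^{-1}(\{|v|=r\})\cong S^{n-1},\qquad E_r=Y\setminus(B_r\cup\Sigma_r). \tag{1}$$
The set $B_r$ is open in $O$, hence in $Y$. The set $B_r\cup\Sigma_r$ is compact, hence closed in the Hausdorff space $Y$, so $E_r$ is open. Thus $Y\setminus\Sigma_r=B_r\sqcup E_r$ with both parts open, and the $B_r$ form a neighborhood base at $y$. For all small $r$ we have $f(x')\in E_r$: this holds for every $r$ if $f(x')\notin O$, and for $r<|\varphi(f(x'))|$ if $f(x')\in O$. Since $f(x)=y\in B_r$, the set $f(X)\setminus\Sigma_r$ is disconnected for all small $r$.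

**Step 2: show that $f^{-1}(\Sigma_r)$ is closed.** By Section 4, this is the crucial point. Let $r$ be small. By Lemma 1 there is a nonempty closed $M\subset f^{-1}(\Sigma_r)$ with $\tilde H^{n-1}(M)\ne0$. The map $f|_M:M\to\Sigma_r\cong S^{n-1}$ is a Darboux injection, so Lemma 2 with $k=n-1$ gives $f(M)=\Sigma_r$. If $u\in f^{-1}(\Sigma_r)$, then $f(u)=f(u')$ for some $u'\in M$, and $u=u'\in M$ by injectivity. Hence
$$f^{-1}(\Sigma_r)=M\ \text{ is closed in } X,\qquad \Sigma_r\subset f(X). \tag{2}$$

**Step 3: deduce continuity at $x$.** The set $X\setminus M$ is open in the locally connected space $X$, so its components are open in $X$. By (2) the image of each component lies in $B_r\sqcup E_r$, and it is connected; so each component lies in $f^{-1}(B_r)$ or in $f^{-1}(E_r)$. Therefore $f^{-1}(B_r)$, a subset of $X\setminus M$, is a union of components of $X\setminus M$, hence open. It contains $x$. This holds for all small $r$, and the $B_r$ form a base at $y$, so $f$ is continuous at $x$.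

**Step 4: show that $f(X)$ contains a neighborhood of $y$.** This will make $f(X)$ open. By (2) there is $r_0>0$ with $\Sigma_r\subset f(X)$ for all $0<r<r_0$. Then $B_{r_0}=\{y\}\cup\bigcup_{0<r<r_0}\Sigma_r\subset f(X)$.

**Step 5: exclude boundary values.** Suppose *(b)* that $y$ has no neighborhood as in (a). Take a chart $\varphi$ from an open neighborhood of $y$ onto an open subset of $\mathbb R^n_+$. If $\varphi(y)$ had positive first coordinate, a small round open ball around $\varphi(y)$ would give a neighborhood as in (a). So the first coordinate of $\varphi(y)$ is $0$, and after a translation in the other coordinates $\varphi(y)=0$. For small $r$ put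
$$B_r=\varphi^{-1}(\{v\in\mathbb R^n_+:|v|<r\}),\qquad D_r=\varphi^{-1}(\{v\in\mathbb R^n_+:|v|=r\}).$$
Again $B_r$ is open in $Y$ and $B_r\cup D_r$ is compact, hence closed, and for small $r$ we have $f(x)\in B_r$ and $f(x')\notin B_r\cup D_r$, as in Step 1. So $f(X)\setminus D_r$ is disconnected, and Lemma 1 gives a nonempty closed $M\subset f^{-1}(D_r)$ with $\tilde H^{n-1}(M)\neq0$. The map $u\mapsto\varphi(u)/r$ embeds $D_r$ in $S^{n-1}$ as the hemisphere $\{v_1\ge0\}$, a proper subset (one of the two points of $S^0$ if $n=1$). Composing it with $f|_M$ gives a Darboux injection $M\to S^{n-1}$ that is not onto, contrary to Lemma 2. So case (b) does not occur.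

**Step 6: conclude.** By Steps 3 and 5, $f$ is continuous at every point of $X$. By Step 4, $f(X)$ is open in $Y$. It is compact, hence closed, and it is connected and nonempty. A nonempty connected clopen set is a component, so $f(X)$ is a component of $Y$. A continuous injection of a compact space into a Hausdorff space is a homeomorphism onto its image. $\blacksquare$

With $X=Y=T^3$ the Corollary follows: every Darboux self-bijection of $T^3$ is a homeomorphism.

*Remark.* If $X$ is a closed $n$-manifold that is not connected, it has finitely many components, each clopen, and Theorem 1 applies to each. By injectivity different components of $X$ have disjoint images, so they go onto different components of $Y$. So every Darboux injection of a closed $n$-manifold into an $n$-manifold is continuous and an embedding onto a union of components.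

## 8. Domains that are only assumed to be bubbles

Theorem 1 used that $X$ is a manifold in two places: (C4), which makes $X$ a bubble, and local connectedness in Step 3. The second use can be replaced by a cohomological count of pieces. From here on $F$ is any fixed field and bubbles are understood over $F$. Lemmas 1 and 2 hold for every $F$: their proofs used only (C1)–(C3).

**Theorem 2.** *Let $n\ge1$, let $X$ be an $n$-bubble, and let $f:X\to Y$ be a Darboux injection into an $n$-manifold. Then $f$ is a homeomorphism of $X$ onto a connected component of $Y$. In particular $X$ is a closed connected $n$-manifold.*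

*Consequently, for $F=\mathbb F_2$ and a compact metrizable space $X$: $X$ is an $n$-bubble admitting a Darboux injection into some $n$-manifold if and only if $X$ is a closed connected $n$-manifold.*

In the last statement, "if" follows from (C4) and the identity map. As an illustration, the Warsaw circle of Example 4 is a $1$-bubble and not a manifold, so it admits no Darboux injection into a $1$-manifold.

The trouble with Step 3 is that, without local connectedness, components of the open set $X\setminus M$ need not be open. If $X\setminus M=P\sqcup Q$ with $P,Q$ open, it would be enough to know that $P$ and $Q$ are connected, and for this it is enough that $X\setminus M$ does not split into three open pieces. In $S^1$, removing two points (here $\dim\tilde H^0=1$) leaves two pieces, and removing three points ($\dim\tilde H^0=2$) leaves three. The next lemma is the general form of the first observation.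

We use relative cohomology of compact metrizable pairs: the exact sequences of pairs and triples, and strong excision, $H^n(A\cup B,B)\cong H^n(A,A\cap B)$ via restriction for closed $A,B$ (Spanier, Sec. 6.6). If $M\subset A$ is nonempty, the sequence $\tilde H^{n-1}(M)\to H^n(A,M)\to H^n(A)\to H^n(M)$ is exact for $n\ge1$. For $n=1$, reduced cohomology may be used because the connecting map kills constants, which extend from $M$ to $A$.

**Lemma 3.** *Let $K$ be an $n$-bubble, and let $M\subset K$ be nonempty and closed with $\dim_F\tilde H^{n-1}(M)\le1$. Then $K\setminus M$ is not a union of three pairwise disjoint nonempty open sets.*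

*Proof.* Suppose $K\setminus M=P_1\sqcup P_2\sqcup P_3$ with all $P_i$ open and nonempty. Put $A_i=M\cup P_i$. It is closed, as its complement is the union of the other two pieces, and $A_i\cap A_j=M$ for $i\ne j$. Let $V=\tilde H^{n-1}(M)$.

**Step 1: split the relative cohomology.** The aim is to describe classes relative to $M$ by one coordinate per piece. Let $A,B$ be closed with $A\cap B=M$, and put $G=H^n(A\cup B,M)$. Let $r_A:G\to H^n(A,M)$ and $r_B:G\to H^n(B,M)$ be the restrictions, and let $i_A:H^n(A\cup B,B)\to G$ and $i_B:H^n(A\cup B,A)\to G$ be the natural maps. By excision $r_Ai_A$ and $r_Bi_B$ are isomorphisms. By exactness for the triples $(A\cup B,B,M)$ and $(A\cup B,A,M)$, $\ker r_B=\mathrm{im}\,i_A$ and $r_Ai_B=0$. Then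
$$(r_A,r_B):G\to H^n(A,M)\oplus H^n(B,M) \tag{3}$$
is an isomorphism. It is onto: $i_A(r_Ai_A)^{-1}u+i_B(r_Bi_B)^{-1}v$ is sent to $(u,v)$. It is injective: if $r_Bg=0$, then $g=i_Aw$ for some $w$, and if also $r_Ag=r_Ai_Aw=0$, then $w=0$, so $g=0$. Applying (3) to $A_i,A_j$, and then to $A_1\cup A_2$ and $A_3$, we get
$$H^n(A_i\cup A_j,M)=H^n(A_i,M)\oplus H^n(A_j,M),\qquad H^n(K,M)=\bigoplus_{i=1}^3H^n(A_i,M)$$
via restrictions. Let $\delta_i:V\to H^n(A_i,M)$ be the connecting maps. The inclusions of pairs restrict to the identity on $M$, so by naturality the connecting maps of $(A_i\cup A_j,M)$ and $(K,M)$ are $(\delta_i,\delta_j)$ and $(\delta_1,\delta_2,\delta_3)$.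

**Step 2: translate the bubble property.** Let $\alpha$ be a bubble class. As $M\ne K$, $\alpha|_M=0$, so $\alpha$ is the image of some $a=(a_1,a_2,a_3)\in H^n(K,M)$. For $i\ne j$ the set $A_i\cup A_j$ is closed and proper, so $\alpha|_{A_i\cup A_j}=0$. This restriction is the image of $(a_i,a_j)$ in $H^n(A_i\cup A_j)$. By exactness there is $b_{ij}\in V$ with
$$\delta_ib_{ij}=a_i,\qquad \delta_jb_{ij}=a_j. \tag{4}$$

**Step 3: use $\dim V\le1$ to glue.** We show that $a$ comes from a single element of $V$, so that $\alpha=0$. Since $\dim V\le1$, each $\delta_i$ is zero or injective. If all $\delta_i$ are zero, (4) gives $a=0$ and $\alpha=0$, a contradiction. Otherwise, after renumbering, $\delta_1$ is injective. By (4), $\delta_1b_{12}=a_1=\delta_1b_{13}$, so $b_{12}=b_{13}=:b$. Again by (4), $(\delta_1b,\delta_2b,\delta_3b)=(a_1,a_2,a_3)=a$. So $a$ is in the image of $V$, and by exactness its image $\alpha$ in $H^n(K)$ is $0$, a contradiction. $\square$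

To use Lemma 3 for $M\subset f^{-1}(\Sigma)$ we must know $\dim\tilde H^{n-1}(M)$. This follows if $f|_M$ is a homeomorphism onto $\Sigma\cong S^{n-1}$, which strengthens Lemma 2. The two statements feed each other.

**Lemma 4.** *Let $k\ge0$, let $L$ be a nonempty compact metrizable space with $\tilde H^k(L)\ne0$, and let $f:L\to S^k$ be a Darboux injection. Then $f$ is a homeomorphism onto $S^k$.*

**Lemma 5.** *Let $n\ge1$, let $K$ be an $n$-bubble, and let $f:K\to Y$ be a Darboux injection into a Hausdorff space. Let $\Sigma\subset Y$ with $\Sigma\cong S^{n-1}$ and $Y\setminus\Sigma=B\sqcup E$, where $B,E$ are open and both meet $f(K)$. Then $\Sigma\subset f(K)$, and $f^{-1}(B)$, $f^{-1}(E)$ are open in $K$.*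

*Proof of Lemmas 4 and 5.* Write $4_k$ and $5_n$ for the statements with the given index. We prove $4_0$, then $4_{n-1}\Rightarrow5_n$ and $5_n\Rightarrow4_n$ for each $n\ge1$, so that the chain $4_0\Rightarrow5_1\Rightarrow4_1\Rightarrow5_2\Rightarrow\cdots$ gives everything.

**Step 1: $4_0$, to start the chain.** By (C1), $L$ has at least two points, and by injectivity exactly two. So $f$ is a bijection between two-point discrete spaces, hence a homeomorphism.

**Step 2: $4_{n-1}\Rightarrow5_n$, where Lemma 3 replaces local connectedness.** The set $f(K)\setminus\Sigma$ lies in $B\sqcup E$ and meets both, so it is disconnected. Lemma 1 gives a nonempty closed $M\subset f^{-1}(\Sigma)$ with $\tilde H^{n-1}(M)\ne0$. By $4_{n-1}$, $f|_M:M\to\Sigma$ is a homeomorphism onto $\Sigma$. So $\Sigma\subset f(K)$; by injectivity $M=f^{-1}(\Sigma)$; and $\tilde H^{n-1}(M)\cong\tilde H^{n-1}(S^{n-1})=F$.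

The image of $K\setminus M$ is the disconnected set $f(K)\setminus\Sigma$. As $f$ is Darboux, $K\setminus M=P\sqcup Q$ with $P,Q$ nonempty and relatively open, hence open in $K$, since $M$ is closed. If $P$ were disconnected, it would be a disjoint union of two nonempty open sets, and together with $Q$ these would be three pieces, contrary to Lemma 3. So $P$ is connected, and likewise $Q$. Hence each of $f(P)$ and $f(Q)$ lies in $B$ or in $E$. Since $f(K)$ meets both $B$ and $E$, they do not lie in the same one. Therefore $\{f^{-1}(B),f^{-1}(E)\}=\{P,Q\}$, and both sets are open.

**Step 3: $5_n\Rightarrow4_n$, to climb one dimension.** Let $L$ and $f:L\to S^n$ be as in $4_n$. By Lemma 2, $f(L)=S^n$ and $L$ is an $n$-bubble. Let $\Sigma\subset S^n$ be a small round sphere, $B$ the open round ball it bounds, and $E$ the other side. Both meet $f(L)=S^n$, so $f^{-1}(B)$ is open by $5_n$. Small open round balls form a base of $S^n$, so $f$ is continuous. A continuous bijection of a compact space onto a Hausdorff space is a homeomorphism. $\square$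

*Proof of Theorem 2.* Let $x\in X$ and $y=f(x)$. As a bubble, $X$ is connected and has at least two points, so fix $x'\ne x$.

**Step 1: exclude boundary values.** Suppose $y$ has no open neighborhood homeomorphic to $\mathbb R^n$. Construct $B_r$ and $D_r$ as in Step 5 of Section 7. Then $f(X)\setminus D_r$ is disconnected for small $r$, Lemma 1 for the bubble $X$ gives a nonempty closed $M\subset f^{-1}(D_r)$ with $\tilde H^{n-1}(M)\neq0$, and $f|_M$ followed by the embedding of $D_r$ as a proper subset of $S^{n-1}$ contradicts Lemma 2.

**Step 2: get continuity and openness at Euclidean values.** So $y$ has a chart as in (a), and we use $B_r,\Sigma_r,E_r$ from (1). For all small $r$ both $B_r$ and $E_r$ meet $f(X)$, since $f(x)\in B_r$ and $f(x')\in E_r$. By Lemma 5, $f^{-1}(B_r)$ is open and $\Sigma_r\subset f(X)$. The first statement, for all small $r$, gives continuity of $f$ at $x$. The second gives $B_{r_0}=\{y\}\cup\bigcup_{0<r<r_0}\Sigma_r\subset f(X)$ for some $r_0>0$.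

**Step 3: conclude.** Thus $f$ is continuous and $f(X)$ is open. It is compact, hence closed, and connected and nonempty, so it is a component of $Y$. As a continuous injection of a compact space into a Hausdorff space, $f$ is a homeomorphism onto $f(X)$. By Step 2 every point of $f(X)$ has a neighborhood $B_{r_0}\cong\mathbb R^n$ inside $f(X)$ that is open, and $f(X)$ is compact and metrizable. So $f(X)$, and with it $X$, is a closed connected $n$-manifold. $\blacksquare$

## 9. Targets of lower dimension

**Corollary 3.** *If $X$ is a closed connected $n$-manifold (or any $n$-bubble) and $1\le m<n$, there is no Darboux injection of $X$ into an $m$-manifold $Y$.*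

*Proof.* A closed connected $n$-manifold is an $n$-bubble over $\mathbb F_2$ by (C4), so let $X$ be an $n$-bubble and suppose $f:X\to Y$ is a Darboux injection. The purpose of the first step is to raise the dimension of the target to $n$. The space $Y\times\mathbb R^{n-m}$ is an $n$-manifold, because $\mathbb R^m_+\times\mathbb R^{n-m}=\mathbb R^n_+$. The map $x\mapsto(f(x),0)$ is $f$ followed by a continuous injection, so it is a Darboux injection $X\to Y\times\mathbb R^{n-m}$. By Theorem 2 its image is a component of $Y\times\mathbb R^{n-m}$, and the proof showed that this image is open. But the image is a nonempty subset of $Y\times\{0\}$, and no such subset is open, since $n-m\ge1$. This is a contradiction. $\square$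

For $n=2$, $m=1$ and $X=S^2$ this can be seen by hand: two values $s,t$ of a Darboux injection $S^2\to\mathbb R$ with $s<c<t$ contradict the connectedness of $S^2$ minus at most one point, as in Section 3.

## 10. Targets of higher dimension: discontinuous Darboux injections

**Proposition 4.** *For every closed connected $n$-manifold $X$ with $n\ge1$ and every $m>n$ there is a discontinuous Darboux injection $X\to X\times\mathbb R^{m-n}$. In particular there is a discontinuous Darboux injection $T^n\to\mathbb R^m$ for all $m>n$.*

*Proof.* The plan is to take the graph of an oscillating function like $\sin(1/x)$: the graph makes any function injective, at the price of extra dimensions. Fix a metric $d$ on $X$ and a point $p\in X$. Let $h(x)=\sin(1/d(x,p))$ for $x\ne p$ and $h(p)=0$, and put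
$$f(x)=\bigl(x,(h(x),0,\dots,0)\bigr)\in X\times\mathbb R^{m-n}.$$
The first coordinate shows that $f$ is injective.

**Step 1: $f$ is discontinuous at $p$.** Since $X$ is connected and has more than one point, $d(\cdot,p)$ maps $X$ onto an interval that contains $0$ and a positive number. So for all large $j$ there is $x_j$ with $d(x_j,p)=1/(\tfrac\pi2+2\pi j)$. Then $x_j\to p$ and $h(x_j)=1$, but $h(p)=0$.

**Step 2: reduce the Darboux property to connected sets through $p$.** Let $C\subset X$ be connected. If $p\notin C$, then $f|_C$ is continuous and $f(C)$ is connected. So let $p\in C$ and suppose $f(C)=A'\sqcup B'$ with $A',B'$ relatively open and nonempty and $f(p)\in A'$. Put $B=C\cap f^{-1}(B')$. Then $B\neq\emptyset$ and $p\notin B$.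

**Step 3: $B\cup\{p\}$ is connected.** This makes $B$ reach $p$ at all small distances. By continuity of $f$ on $C\setminus\{p\}$, both $B$ and its complement in $C\setminus\{p\}$ are open in $C\setminus\{p\}$, hence open in $C$. So $B$ is open in $C$, and $B\cup\{p\}$ is closed in $C$. If $B\cup\{p\}$ were disconnected, there would be a nonempty, relatively clopen $V\subset B\cup\{p\}$ with $p\notin V$. Then $V$ is an open subset of $B$, hence open in $C$; and $V$ is closed in $B\cup\{p\}$, hence closed in $C$. So $V$ is clopen in the connected set $C$, nonempty, and misses $p\in C$, a contradiction.

**Step 4: reach a contradiction along zeros of $h$.** The function $d(\cdot,p)$ maps the connected set $B\cup\{p\}$ onto an interval that contains $0$ and, as $B\ne\emptyset$, a positive number. So for all large $j$ there is $b_j\in B$ with $d(b_j,p)=1/(j\pi)$. Then $h(b_j)=\sin(j\pi)=0$, so $f(b_j)=(b_j,0)\to(p,0)=f(p)$. The points $f(b_j)$ lie in $B'$, so $f(p)$ is in the closure of $B'$. But $A'$ is a relatively open set that contains $f(p)$ and is disjoint from $B'$. This contradiction shows that $f(C)$ is connected.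

**Step 5: embed in Euclidean space for $X=T^n$.** The product $S^1\times\mathbb R$ embeds in $\mathbb R^2$ as an open annulus. Using this once for each circle factor,
$$T^n\times\mathbb R=T^{n-1}\times(S^1\times\mathbb R)\hookrightarrow T^{n-1}\times\mathbb R\times\mathbb R\hookrightarrow\cdots\hookrightarrow\mathbb R^{n+1}.$$
Multiplying by $\mathbb R^{m-n-1}$ we get an embedding $T^n\times\mathbb R^{m-n}\hookrightarrow\mathbb R^m$. Its composition with $f$ is a Darboux injection, and it is discontinuous, since an embedding is a homeomorphism onto its image. $\square$

The construction also shows why Theorem 1 needs injectivity. Taking $X=S^1$ and composing $f:S^1\to S^1\times\mathbb R$ with the continuous projection to $\mathbb R$, we see that $h:S^1\to\mathbb R$ is a discontinuous Darboux map from a closed connected $1$-manifold to a $1$-manifold.
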